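# Rotation-Invariant $k$-Triangulations and Cyclic Sieving

## The cyclic sieving theorem for $k$-triangulations

**Theorem A.** Let $n$ and $k$ be positive integers with $2k<n$. Let $\mathcal T_{n,k}$ be the set of $k$-triangulations of a convex $n$-gon, that is, of maximal collections of diagonals no $k+1$ of which mutually cross. Let the cyclic group $C=\langle c\rangle$ of order $n$ act on $\mathcal T_{n,k}$, with $c$ rotating the polygon by $2\pi/n$. Put
$$F(q)=\prod_{1\le i\le j<n-2k}\frac{[i+j+2k]_q}{[i+j]_q},\qquad [s]_q=1+q+\dots+q^{s-1}.$$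
Then $F(q)\in\mathbb Z_{\ge0}[q]$, and for every integer $d$
$$\#\{T\in\mathcal T_{n,k}:\ c^dT=T\}=F(\omega^d),$$
where $\omega$ is a primitive $n$-th root of unity. In other words, the triple $(\mathcal T_{n,k},C,F(q))$ exhibits the cyclic sieving phenomenon.

Let us unpack the words. Two diagonals *cross* if their four endpoints are distinct and alternate around the boundary. For $k=1$ the condition says that no two diagonals cross, so a $1$-triangulation is an ordinary triangulation. For $k=2$ pairs may cross but triples may not.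

**Definition (cyclic sieving).** Let $X$ be a finite set on which a cyclic group $C=\langle c\rangle$ of order $m$ acts (perhaps not faithfully), and let $X(q)$ be a polynomial. The triple $(X,C,X(q))$ *exhibits the cyclic sieving phenomenon* (CSP) if $\#\{x\in X: c^dx=x\}=X(\omega^d)$ for every integer $d$, where $\omega$ is a primitive $m$-th root of unity.

So one polynomial stores all fixed-point counts. Its value at $1$ is $\#X$, and its values at the other $m$-th roots of unity count the symmetric objects. For example, take the square with $k=1$. There are two triangulations, and $c$ swaps them. Here $F(q)=[4]_q/[2]_q=1+q^2$, so $F(1)=F(-1)=2$ and $F(\pm i)=0$, as the theorem demands.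

The polynomial $F$ is a natural $q$-analogue of the number of $k$-triangulations. A priori $F(\omega^d)$ means the value after cancellation, $\lim_{q\to\omega^d}F(q)$; since $F$ will turn out to be a polynomial, nothing is ambiguous. Serrano and Stump ("Maximal fillings of moon polyominoes, simplicial complexes, and Schubert polynomials", arXiv:1009.4690) state the assertion as a conjecture about $k$-flagged tableaux with a promotion-like cyclic action $\rho$. Their explicit bijection turns $\rho$ into rotation of the $n$-gon, and, with $\langle\rho\rangle$ read as the cyclic group of order $n$, the two formulations are equivalent.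

We prove Theorem A by computing both sides. The counts themselves have closed forms. For integers $r,K,N\ge0$ put
$$P(r,K)=\prod_{1\le i\le j<r-2K}\frac{i+j+2K}{i+j},\qquad Q(r,N)=\prod_{1\le i,j\le r-N}\frac{i+j+N-1}{i+j-1},$$
where empty products are $1$. Note $F(1)=P(n,k)$.

**Theorem B.** Let $m\mid n$, $r=n/m$, and let $\mathrm{Fix}_m$ be the number of $k$-triangulations invariant under rotation by $2\pi/m$.

* If $m\nmid 2k$ and $m\nmid 2k+1$, then $\mathrm{Fix}_m=0$.
* If $m$ is odd and $k=ma$, then $\mathrm{Fix}_m=P(r,a)\,Q(r,2a)^{(m-1)/2}$.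
* If $m$ is odd and $2k+1=m(2a+1)$, then $\mathrm{Fix}_m=P(r,a)\,Q(r,2a+1)^{(m-1)/2}$.
* If $m$ is even, $2k=mg$ and $M=r-g$, then
$$\mathrm{Fix}_m=Q(r,g)^{\frac m2-1}\prod_{1\le i\le j<M}\frac{i+j+g}{i+j}\prod_{1\le i\le j\le M}\frac{i+j-1+g}{i+j-1}.$$

In particular, a $k$-triangulation with rotational symmetry of order $m\mid n$ exists if and only if $m\mid 2k$ or $m\mid 2k+1$.

The same machine gives a second sieving theorem, for multisets. An *edge* of the $n$-gon is any pair of vertices, so boundary edges are allowed. $s_\lambda$ denotes the Schur polynomial.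

**Theorem C.** For $e\ge0$ let $\mathcal M_e$ be the set of multisets of $e$ edges of the $n$-gon containing no $k+1$ mutually crossing edges. With $C$ acting by rotation, $\mathcal M_e$ exhibits the CSP with
$$X_e(q)=q^e\sum_\lambda s_\lambda(1,q,\dots,q^{n-1}),$$
summed over $\lambda\vdash 2e$ with at most $2k$ rows and all columns of even length.

## Polygons small enough to do by hand

The *length* of an edge $\{i,j\}$ is the smaller boundary distance between $i$ and $j$. An edge of length $\ell$ has $\ell-1$ vertices strictly on its short side. In a $(k+1)$-crossing each edge is crossed by $k$ others with distinct endpoints, so it needs at least $k$ vertices on each side. Hence an edge of length $\le k$ lies in no $(k+1)$-crossing, and every $k$-triangulation contains all diagonals of length $\le k$.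

For $n=2k+1$ every edge has length $\le k$, so there is one $k$-triangulation, and $F=1$.

For $n=2k+2$ the only edges of length $>k$ are the $k+1$ diameters, and they mutually cross. So a $k$-triangulation omits exactly one diameter, and there are $k+1$ of them. Rotation permutes the diameters in a cycle of length $k+1$, so $c^d$ fixes $k+1$ or $0$ of the $k$-triangulations, according as $k+1\mid d$ or not. On the other side, $F(q)=[2k+2]_q/[2]_q=1+q^2+\dots+q^{2k}$. With $q=\omega^d$, the number $q^2$ is the $d$-th power of a primitive $(k+1)$-st root of unity, so $F(\omega^d)$ is $k+1$ or $0$ in the same cases.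

For the hexagon with $k=1$, cancellation gives $F=\frac{[8]_q[7]_q[6]_q}{[4]_q[3]_q[2]_q}$ and $F(1)=14$. At $q=-1$ we get $2\cdot1\cdot3=6$. At a primitive cube root of unity we get $2$, from $[6]_q/[3]_q\to2$ and $[8]_q[7]_q=[4]_q[2]_q$ there. At a primitive sixth root $[6]_q=0$. Directly: a centrally symmetric triangulation is one of $3$ diameters together with one of $2$ diagonals on one side, so there are $6$; the two inscribed triangles give the $2$ with threefold symmetry.

For the octagon with $k=2$ one finds $F=\frac{[7]_q[8]_q^2[9]_q[10]_q}{[2]_q[3]_q[4]_q^2[5]_q}$. Its values at primitive roots of order $1,2,4,8$ are $84,20,4,0$. Theorem B gives the same: for $m=2$ we have $g=2$, $M=2$ and $\mathrm{Fix}_2=\frac42\cdot\big(\frac31\cdot\frac42\cdot\frac53\big)=20$; for $m=4$ we have $g=1$, $r=2$, $M=1$ and $\mathrm{Fix}_4=Q(2,1)\cdot1\cdot\frac21=4$; and $8$ divides neither $4$ nor $5$.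

## Cutting along a diameter works for $k=1$ only

For ordinary triangulations there is an obvious way to count the symmetric ones. The center of the polygon lies on a diagonal (a diameter) or inside a triangle, so a nontrivial symmetry has order $2$ or $3$. If it has order $2$, choose the diameter in $\frac n2$ ways and triangulate one side, a polygon with $\frac n2+1$ vertices; the other side is forced. This gives $\mathrm{Fix}_2=\frac n2\mathrm{Cat}_{n/2-1}$, where $\mathrm{Cat}_{p-2}$ counts the triangulations of a $p$-gon. A central triangle gives $\mathrm{Fix}_3=\frac n3\mathrm{Cat}_{n/3-1}$ in the same way.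

For $k\ge2$ this stops at the first move. Let $\{i,j\}$ be any diagonal of a $k$-triangulation $T$. The edge $\{j-1,j+1\}$ crosses it, and it has length $\le2\le k$; it is a diagonal, because $n\ge5$, so it lies in $T$. So every diagonal of $T$ is crossed by another diagonal of $T$, and none of them cuts $T$ into two independent pieces. We need a count that does not cut.

## Facets, face monomials and poles of traces

The alternative is linear algebra. If $c$ acts linearly on a vector space and permutes a basis, then the trace of $c^d$ is the number of basis elements fixed by $c^d$. We look for a space in which such traces can be computed.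

**Definition (the complex $\Delta$).** $\Delta$ is the simplicial complex whose vertices are all $\binom n2$ edges of the $n$-gon and whose faces are the sets of edges with no $k+1$ mutually crossing members. A *face monomial* is a monomial in variables $x_{\{i,j\}}$ whose support is a face.

Boundary edges cross nothing, so the facets of $\Delta$ are the sets $T\cup\{\text{boundary edges}\}$ with $T\in\mathcal T_{n,k}$. There are $kn$ edges of length $\le k$, including the boundary edges, and all of them lie in every facet. We use two published facts.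

**Fact 1** (purity; Nakamigawa 2000, Dress–Koolen–Moulton 2002, Jonsson 2005). Every $k$-triangulation of the $n$-gon has exactly $k(n-2k-1)$ diagonals of length $>k$.

**Fact 2** (Jonsson, JCTA 112 (2005)). $\#\mathcal T_{n,k}=\det(\mathrm{Cat}_{n-i-j})_{i,j=1}^k$. By Desainte-Catherine–Viennot this determinant equals $\prod_{1\le i\le j<n-2k}\frac{i+j+2k}{i+j}=F(1)$.

By Fact 1 all facets of $\Delta$ have the same size
$$D=k(n-2k-1)+kn=k(2n-2k-1).\tag{1}$$

Suppose we have a graded ring $R=\bigoplus_e R_e$ in which the face monomials of degree $e$ form a basis of $R_e$, permuted by rotation. This gives information about the multisets in $\mathcal M_e$, because they are exactly the face monomials of degree $e$. It does not yet give information about $\mathcal T_{n,k}$: the facets are the squarefree face monomials of degree $D$, a small part of a basis of $R_D$. For the square with $k=1$ we have $D=5$ and two facets, while $\sum_e\dim R_e\,t^e=(1-t)^{-4}\big(1+\frac{2t}{1-t}\big)=\frac{1+t}{(1-t)^5}$ gives $\dim R_5=\binom94+\binom84=196$.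

The way from face monomials to facets is to read the pole at $t=1$. Without symmetry,
$$\sum_e\dim R_e\,t^e=\sum_{\sigma\in\Delta}\Big(\frac t{1-t}\Big)^{|\sigma|},$$
and multiplying by $(1-t)^D$ and letting $t\to1$ leaves exactly the number of facets.

With symmetry, let $G$ be the group of rotations of order $m\mid n$, and let $H_m(t)$ be the generating function of face monomials fixed by $G$. A fixed monomial has a $G$-invariant support $\sigma$ and exponents constant on the $G$-orbits of edges. Each orbit $O\subset\sigma$ contributes $t^{|O|}+t^{2|O|}+\cdots$, so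
$$H_m(t)=\sum_{\sigma\in\Delta,\ G\sigma=\sigma}\ \prod_{\text{orbits }O\subset\sigma}\frac{t^{|O|}}{1-t^{|O|}}.\tag{2}$$
The pole order of a term is the number of orbits in $\sigma$. If all orbits had size $m$, the facets would again be the only terms of top order. But orbits of diameters have size $m/2$ when $m$ is even, so an invariant face with many diameters has extra poles. For the square and $m=2$ the invariant faces consist of any of the two pairs of opposite boundary edges, and at most one diameter, so
$$H_2(t)=\frac1{(1-t^2)^2}\Big(1+\frac{2t}{1-t}\Big)=\frac{1+t}{(1-t^2)^2(1-t)},\tag{3}$$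
with a pole of order $3>\frac D2=\frac52$. For even $m$ the top pole can see only the facets with the largest possible number of diameters. We will have to show that no invariant facet is lost in this way.

The proof therefore has five tasks: find $R$; compute the traces in closed form; find their leading poles; relate the poles to facets; and compare with $F$ at roots of unity.

## Skew-symmetric matrices of rank at most $2k$

Let $W=\mathbb C^{2k}$ with an invertible skew-symmetric matrix $J$, let $V=\mathbb C^n$, and let $B=\mathrm{Sym}(W\otimes V)=\mathbb C[a_{pi}]$ with $1\le p\le 2k$, $1\le i\le n$. Put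
$$y_{ij}=\sum_{p,q}J_{pq}\,a_{pi}a_{qj},\qquad \Phi:\mathbb C[x_{ij}]_{i<j}\to B,\quad x_{ij}\mapsto y_{ij},$$
where $x_{ij}=x_{\{i,j\}}$ for $i<j$. Let $R=\operatorname{im}\Phi$ and $I=\ker\Phi$, and grade $R$ by degree in $x$. With $A=(a_{pi})$, the matrix $(y_{ij})=A^{\mathsf T}JA$ is skew-symmetric of rank $\le 2k$.

We recall the first fundamental theorem for the symplectic group: the invariants of $Sp_{2k}$ acting on $B$ through $W$ are generated by the $y_{ij}$. So $R=B^{Sp_{2k}}$ and $R_e=(B_{2e})^{Sp_{2k}}$. For $k=1$, $Sp_2=SL_2$ and the $y_{ij}$ are, up to a scalar, the $2\times2$ minors of a $2\times n$ matrix.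

**The rotation.** We want $c$ to act on $B$, commuting with $Sp_{2k}$, so that $x_{\{i,j\}}$ is rotated. The plain cyclic shift of columns fails: it sends $y_{in}$ to $y_{i+1,1}=-y_{1,i+1}$, and traces would then count with signs. So twist it. Let
$$c:\ a_{pi}\mapsto a_{p,i+1}\ (i<n),\qquad a_{pn}\mapsto-a_{p1}.$$
Then $y_{ij}\mapsto y_{i+1,j+1}$ for $i<j<n$, and $y_{in}\mapsto-y_{i+1,1}=y_{1,i+1}$. So $\Phi$ is equivariant when $c$ permutes the variables $x_{\{i,j\}}$ by rotation, with no signs. Note that $c^n=-1$ on $V$, so $c^n$ acts trivially on the even part of $B$, hence on $R$.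

**Initial ideals.** A *monomial order* is a total order on monomials that is compatible with multiplication and has $1$ as its smallest element. $\mathrm{in}(I)$ is the ideal generated by the leading monomials of the elements of $I$. We use the textbook fact that the monomials outside $\mathrm{in}(I)$ form a basis of $\mathbb C[x]/I\cong R$. The *Stanley–Reisner ideal* $J_\Delta$ is the monomial ideal spanned by the monomials whose support is not a face; it is generated by the products $\prod x_e$ over $(k+1)$-crossings.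

**Pfaffians.** The Pfaffian of a skew-symmetric matrix of size $2s$ is $\sum\pm\prod y_{ij}$ over the perfect matchings of the $2s$ indices, and its square is the determinant. For size $4$ it is $y_{12}y_{34}-y_{13}y_{24}+y_{14}y_{23}$. The middle term is the crossing.

**Lemma 1.** For a suitable monomial order, $\mathrm{in}(I)\supseteq J_\Delta$. Hence the monomials outside $\mathrm{in}(I)$ are face monomials, and face monomials span $R$.

*Proof.* Since $(y_{ij})$ has rank $\le2k$, every Pfaffian of size $2k+2$ in the $x_{ij}$ lies in $I$. We choose an order in which its leading term is the crossing. Give an edge with boundary distances $\ell$ and $n-\ell$ the weight $\ell(n-\ell)>0$, compare monomials first by total weight (larger is larger), and break ties lexicographically. This is a monomial order.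

Take four points in cyclic order with successive gaps $w_1,w_2,w_3,w_4>0$, $\sum w_i=n$. The crossing pair has weight $(w_1+w_2)(w_3+w_4)+(w_2+w_3)(w_1+w_4)$. The non-crossing pair cutting off the gaps $w_1$ and $w_3$ has weight $w_1(w_2+w_3+w_4)+w_3(w_1+w_2+w_4)$. Expanding, the difference is $2w_2w_4>0$. Symmetrically, the difference with the other non-crossing pair is $2w_1w_3>0$.

So if a perfect matching on $2k+2$ points contains a non-crossing pair of chords, replacing this pair by the crossing pair on the same four points increases the weight. A matching of maximal weight therefore has all its pairs crossing. Then each chord has exactly one endpoint of each of the other $k$ chords on either side, so it joins opposite points among the $2k+2$. Hence the maximal matching is unique: it is the $(k+1)$-crossing on these points. It is the leading monomial of the Pfaffian, with coefficient $\pm1$. Every $(k+1)$-crossing arises from its own $2k+2$ endpoints. $\square$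

(If $n=2k+1$ there are no Pfaffians of size $2k+2$ and no $(k+1)$-crossings, so $J_\Delta=0$ and the lemma is trivial.)

That face monomials are also linearly independent will come out of the trace computation.

## Traces of rotations as Toeplitz–Hankel determinants

Fix $m\mid n$, $r=n/m$, and put
$$H_m(t)=\sum_e\mathrm{tr}(c^r|R_e)\,t^e,\qquad 0<t<1 .$$
Once the basis is established this will be the series in (2); for now (2) is not used.

**Step 1: an integral for $H_m$.** The purpose is to replace invariants by an average. On $V$, $c$ has characteristic polynomial $x^n+1$. So the eigenvalues $x_1,\dots,x_n$ of $c^r$ are the $m$-th roots of $-1$, each with multiplicity $r$, and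
$$\prod_{i=1}^n(1-x_iy)=(1+y^m)^r .$$
The invariants of $Sp_{2k}$ and of its compact form $USp(2k)$ in $B$ are the same. The projector onto them is the average over $USp(2k)$, and it commutes with $c^r$. So $\mathrm{tr}(c^r|R_e)$ is the average over $v\in USp(2k)$ of $\mathrm{tr}(v\otimes c^r|B_{2e})$. Odd-degree parts of $B$ have no invariants, because $-1\in Sp_{2k}$. Put $s=t^{1/2}$. For $v$ with eigenvalues $z_1^{\pm1},\dots,z_k^{\pm1}$ on the unit circle,
$$\sum_d s^d\,\mathrm{tr}(v\otimes c^r|B_d)=\prod_{z}\prod_i\frac1{1-szx_i}=\prod_z\frac1{(1+s^mz^m)^r},$$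
with $z$ over the $2k$ eigenvalues; the series converges absolutely and uniformly since $s<1$. With $u=s^m=t^{m/2}$ we get
$$H_m(t)=\int_{USp(2k)}\prod_{j=1}^k\varphi(z_j),\qquad\varphi(z)=\frac1{(1+uz^m)^r(1+uz^{-m})^r}=\sum_a\varphi_az^a .$$

**Step 2: a determinant.** The purpose is to evaluate the integral. Two textbook tools enter. Weyl's integration formula for $USp(2k)$ integrates class functions over the torus $|z_j|=1$ (normalized measure) with density $\frac1{2^kk!}\big|\det(z_j^i-z_j^{-i})_{i,j\le k}\big|^2$. Andréief's identity says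
$$\frac1{N!}\int\det(f_i(z_j))\det(g_i(z_j))\prod_jd\mu(z_j)=\det\Big(\int f_ig_j\,d\mu\Big)_{i,j\le N}.$$
Apply it with $f_i=z^i-z^{-i}$, $g_j=z^{-j}-z^j$ and weight $\varphi$. Since $\varphi_{-a}=\varphi_a$, we have $\int f_ig_j\varphi=2(\varphi_{i-j}-\varphi_{i+j})$. Hence
$$H_m(t)=\det(\varphi_{i-j}-\varphi_{i+j})_{1\le i,j\le k}.\tag{4}$$

**Step 3: block factorization.** The purpose is to use that most $\varphi_a$ vanish. Let
$$\psi(w)=(1-uw)^{-r}(1-u/w)^{-r}=\sum_a\psi_aw^a,\qquad\psi_{-a}=\psi_a .$$
Since $\varphi(z)=\psi(-z^m)$, we have $\varphi_{ma}=(-1)^a\psi_a$, and $\varphi_a=0$ if $m\nmid a$. So the $(i,j)$ entry in (4) can be nonzero only if $i\equiv\pm j\pmod m$, and the determinant is a product of blocks, one for each pair of classes $\{\rho,-\rho\}$ in $\mathbb Z/m$. Let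
$$n_\rho=\#\{i\in[-k,k]:i\equiv\rho\bmod m\},\qquad n_\rho=n_{-\rho},\qquad\sum_\rho n_\rho=2k+1 .$$

*Class $\rho=0$.* Here $i=ma$ with $1\le a\le k_0:=\lfloor k/m\rfloor$, and $n_0=2k_0+1$. The entries are $\varphi_{m(a-b)}-\varphi_{m(a+b)}=(-1)^{a-b}(\psi_{a-b}-\psi_{a+b})$. Conjugating by the diagonal matrix with entries $(-1)^a$ removes the signs, and the block is
$$\mathsf S_{k_0}:=\det(\psi_{a-b}-\psi_{a+b})_{a,b\le k_0}.$$

*Class $\rho=m/2$, for $m$ even.* Here $i=m(a-\frac12)$ with $1\le a\le K$, where $2K=n_{m/2}$. The entries are $\varphi_{m(a-b)}-\varphi_{m(a+b-1)}=(-1)^{a-b}(\psi_{a-b}+\psi_{a+b-1})$. The block is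
$$\mathsf O_K:=\det(\psi_{a-b}+\psi_{a+b-1})_{a,b\le K}.$$

*Classes $0<\rho<m/2$.* For $i$ in the block let $\epsilon_i=\pm1$ be the unique sign with $\epsilon_ii\equiv\rho$, and write $\epsilon_ii=\rho+ma_i$. The numbers $\epsilon_ii$ run over all integers $\equiv\rho$ in $[-k,k]$, so the $a_i$ run over $n_\rho$ consecutive integers. If $\epsilon_i=\epsilon_j$, then $i+j\equiv\pm2\rho\not\equiv0$ and $i-j=\pm m(a_i-a_j)$, so the entry is $\varphi_{m(a_i-a_j)}$. If $\epsilon_i=-\epsilon_j$, then $i-j\equiv\pm2\rho\not\equiv0$ and $i+j=\pm m(a_i-a_j)$, so the entry is $-\varphi_{m(a_i-a_j)}$. In both cases it is $\epsilon_i\epsilon_j(-1)^{a_i-a_j}\psi_{a_i-a_j}$, and after conjugating by a diagonal sign matrix the block is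
$$\mathsf U_{n_\rho}:=\det(\psi_{a-b})_{a,b\le n_\rho}.$$

Hence, with determinants of size $0$ equal to $1$,
$$H_m=\mathsf S_{k_0}\prod_{0<\rho<m/2}\mathsf U_{n_\rho}\cdot\big(\mathsf O_K\text{ if }m\text{ is even}\big).\tag{5}$$

**Sizes of the blocks.** Put $L=2k+1=mg+h$ with $0\le h<m$. Since $[-k,k]$ consists of $L$ consecutive integers, $n_\rho\in\{g,g+1\}$, and exactly $h$ classes have $n_\rho=g+1$. From $L\le n=mr$ we get $g\le r$, and $g+1\le r$ if $h>0$. So all $n_\rho\le r$; in particular $2k_0+1\le r$ and $2K\le r$.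

*Example.* For the square, $k=1$, $m=r=2$: the only index is $i=1\equiv m/2$, so $H_2=\mathsf O_1=\psi_0+\psi_1$ with $u=t$. From $(1-uw)^{-2}=\sum(j+1)u^jw^j$ we get $\psi_0=\sum(j+1)^2u^{2j}=\frac{1+u^2}{(1-u^2)^3}$ and $\psi_1=\sum(j+1)(j+2)u^{2j+1}=\frac{2u}{(1-u^2)^3}$. The sum is $\frac{(1+u)^2}{(1-u^2)^3}=\frac{1+t}{(1-t^2)^2(1-t)}$, which is (3).

## Leading poles of the three block determinants

The goal of this section is the following.

**Proposition 2.** Let $u\to1^-$ and $u=e^{-\varepsilon}$. If $r\ge N$, respectively $r\ge2K$, then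
$$\lim(1-u^2)^{N(2r-N)}\,\mathsf U_N=Q(r,N),\tag{6}$$
$$\lim(1-u^2)^{K(2r-2K-1)}\,\mathsf S_K=P(r,K),\tag{7}$$
$$\lim\varepsilon^{K(2r-2K+1)}\,\mathsf O_K=2^{-K(2r-2K-1)}\,e_K(r-2K),\qquad e_K(M)=\prod_{1\le i\le j\le M}\frac{i+j-1+2K}{i+j-1}.\tag{8}$$

For the square, (8) with $K=1$, $r=2$ predicts $\varepsilon^3\mathsf O_1\to\frac12$, and indeed $\frac{(1+u)^2}{(1-u^2)^3}\sim\frac4{8\varepsilon^3}$.

**Step 1: integral forms.** The purpose is to express the determinants by integrals with positive integrands. On the circle, $\psi(e^{i\theta})=|1-ue^{i\theta}|^{-2r}$. Integrating $\psi(e^{i\theta})$ over $[-\pi,\pi]$ against $\frac{d\theta}{2\pi}$ times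
$$(2\sin a\theta)(2\sin b\theta),\qquad(2\cos(a-\tfrac12)\theta)(2\cos(b-\tfrac12)\theta),\qquad e^{-ia\theta}e^{ib\theta}$$
gives $2(\psi_{a-b}-\psi_{a+b})$, $2(\psi_{a-b}+\psi_{a+b-1})$ and $\psi_{a-b}$ respectively, by the product formulas for sines and cosines.

Both $\frac{2\sin a\theta}{2\sin\theta}$ and $\frac{2\cos(a-\frac12)\theta}{2\cos\frac\theta2}$ are monic polynomials of degree $a-1$ in $2\cos\theta$. Indeed each sequence satisfies $f_{a+1}=2\cos\theta\,f_a-f_{a-1}$, with $f_1=1$, $f_2=2\cos\theta$ in the first case and $f_1=1$, $f_2=2\cos\theta-1$ in the second. By the Vandermonde determinant,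
$$\det(2\sin a\theta_j)=\prod_j2\sin\theta_j\prod_{i<j}(2\cos\theta_j-2\cos\theta_i),$$
and similarly for the cosines with $\prod_j2\cos\frac{\theta_j}2$. Andréief's identity gives
$$\mathsf S_K=\frac1{2^KK!(2\pi)^K}\int\prod_j\psi(e^{i\theta_j})\prod_j4\sin^2\theta_j\prod_{i<j}(2\cos\theta_i-2\cos\theta_j)^2\,d\theta,$$
$$\mathsf O_K=\frac1{2^KK!(2\pi)^K}\int\prod_j\psi(e^{i\theta_j})\prod_j4\cos^2\tfrac{\theta_j}2\prod_{i<j}(2\cos\theta_i-2\cos\theta_j)^2\,d\theta,$$
$$\mathsf U_N=\frac1{N!(2\pi)^N}\int\prod_j\psi(e^{i\theta_j})\prod_{i<j}|e^{i\theta_i}-e^{i\theta_j}|^2\,d\theta .$$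

**Step 2: scaling.** The purpose is to zoom in on $\theta=0$, where $\psi$ blows up. Put $u=e^{-\varepsilon}$, $0<\varepsilon\le1$, $\theta=\varepsilon x$. From $|1-ue^{i\theta}|^2=(1-u)^2+4u\sin^2\frac\theta2$ we get
$$\frac{\varepsilon^2}{|1-ue^{i\varepsilon x}|^2}\longrightarrow\frac1{1+x^2}\qquad(\varepsilon\to0).$$
Moreover $1-u\ge(1-e^{-1})\varepsilon$ by concavity, $u\ge e^{-1}$, and $|\sin\frac\theta2|\ge|\theta|/\pi$ on $[-\pi,\pi]$. So this ratio is at most $\mathrm{const}/(1+x^2)$ whenever $|\varepsilon x|\le\pi$. Also $|2\sin\varepsilon x|\le2\varepsilon|x|$ and $|e^{i\varepsilon x}-e^{i\varepsilon y}|\le\varepsilon|x-y|$. Finally $|2\cos\varepsilon x-2\cos\varepsilon y|=\big|4\sin\tfrac{\varepsilon(x+y)}2\sin\tfrac{\varepsilon(y-x)}2\big|\le\varepsilon^2|x^2-y^2|$.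

Now collect powers of $\varepsilon$. In $\mathsf S_K$: $d\theta$ gives $K$, $\psi$ gives $-2rK$, the squared sines give $2K$, and the squared differences give $4\binom K2$. The total is $-K(2r-2K-1)$. In $\mathsf O_K$ the $2K$ from the sines is absent, and the total is $-K(2r-2K+1)$. In $\mathsf U_N$ the total is $N-2rN+N(N-1)=-N(2r-N)$.

After multiplication by the opposite powers, the rescaled integrands are dominated by $\mathrm{const}\prod_j(1+x_j^2)^{-r}$ times polynomials in the $|x_j|$ of degree at most $4K-2$, $4K-4$, $2N-2$ in each variable, respectively. For $r\ge2K$, respectively $r\ge N$, these degrees are $\le2r-2$, so the dominating functions are integrable. Dominated convergence gives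
$$\varepsilon^{K(2r-2K-1)}\mathsf S_K\to\frac{4^K}{2^KK!(2\pi)^K}\int_{\mathbb R^K}\prod_jx_j^2(1+x_j^2)^{-r}\prod_{i<j}(x_i^2-x_j^2)^2\,dx,\tag{9}$$
$$\varepsilon^{K(2r-2K+1)}\mathsf O_K\to\frac{4^K}{2^KK!(2\pi)^K}\int_{\mathbb R^K}\prod_j(1+x_j^2)^{-r}\prod_{i<j}(x_i^2-x_j^2)^2\,dx,\tag{10}$$
$$\varepsilon^{N(2r-N)}\mathsf U_N\to\frac1{N!(2\pi)^N}\int_{\mathbb R^N}\prod_j(1+x_j^2)^{-r}\prod_{i<j}(x_i-x_j)^2\,dx.\tag{11}$$
All three limits are positive, so these are the exact orders of growth.

**Step 3: the limit for $\mathsf U$.** The purpose is to turn (11) back into a Toeplitz determinant, now one of binomials. Substitute $x=\tan(\phi/2)$: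
$$dx=\frac{d\phi}{2\cos^2(\phi/2)},\quad1+x^2=\cos^{-2}(\phi/2),\quad x_i-x_j=\frac{\sin((\phi_i-\phi_j)/2)}{\cos(\phi_i/2)\cos(\phi_j/2)}.$$
Each variable carries $\cos(\phi/2)$ to the power $2r-2-2(N-1)=2(r-N)$. Use $2\cos(\phi/2)=|1+e^{i\phi}|$ and $2|\sin((\phi_i-\phi_j)/2)|=|e^{i\phi_i}-e^{i\phi_j}|$. The total power of two is $-N-2N(r-N)-N(N-1)=-N(2r-N)$. So with $M=r-N$ the limit in (11) is
$$2^{-N(2r-N)}\frac1{N!(2\pi)^N}\int_{[-\pi,\pi]^N}\prod_j|1+e^{i\phi_j}|^{2M}\prod_{i<j}|e^{i\phi_i}-e^{i\phi_j}|^2\,d\phi .$$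
The Fourier coefficients of $|1+e^{i\phi}|^{2M}=(1+e^{i\phi})^M(1+e^{-i\phi})^M$ are $\binom{2M}{M+a}$. By Andréief the limit is $2^{-N(2r-N)}\det\big(\binom{2M}{M+a-b}\big)_{a,b\le N}$. We recall MacMahon's box formula,
$$\det\Big(\binom{2M}{M+a-b}\Big)_{a,b=1}^N=\prod_{i,j=1}^M\frac{i+j+N-1}{i+j-1};$$
for $M=N=1$ it reads $2=2$. The right side is $Q(r,N)$, and $1-u^2\sim2\varepsilon$. This proves (6).

**Step 4: the limits for $\mathsf S$ and $\mathsf O$ in factorials.** The purpose is to evaluate (9) and (10) by Selberg's integral, which for exponent $\gamma=1$ reads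
$$\int_{[0,1]^K}\prod_jv_j^{\alpha-1}(1-v_j)^{\beta-1}\prod_{i<j}(v_i-v_j)^2\,dv=\prod_{j=0}^{K-1}\frac{\Gamma(\alpha+j)\Gamma(\beta+j)(j+1)!}{\Gamma(\alpha+\beta+K-1+j)}.$$
Put $y=x^2$, so that $\int_{\mathbb R}f(x^2)dx=\int_0^\infty f(y)y^{-1/2}dy$, and then $y=v/(1-v)$. Here $dy=(1-v)^{-2}dv$, $1+y=(1-v)^{-1}$ and $y_i-y_j=\frac{v_i-v_j}{(1-v_i)(1-v_j)}$. Counting the powers of $1-v$ gives
$$\int_{[0,\infty)^K}\prod_jy_j^{\alpha-1}(1+y_j)^{-r}\prod_{i<j}(y_i-y_j)^2\,dy=\prod_{j=0}^{K-1}\frac{\Gamma(\alpha+j)\Gamma(\beta+j)(j+1)!}{\Gamma(r-K+1+j)},\quad\beta=r-2K+2-\alpha,$$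
with $\alpha=\frac32$ for $\mathsf S$ and $\alpha=\frac12$ for $\mathsf O$. Put $M=r-2K\ge0$; then $\Gamma(r-K+1+j)=(M+K+j)!$. The prefactor $\frac{4^K}{2^KK!(2\pi)^K}$ equals $\frac1{\pi^KK!}$, and $\frac1{K!}\prod_{j<K}(j+1)!=\prod_{j<K}j!$. Finally $\Gamma(s+\frac12)=\sqrt\pi\,\frac{(2s)!}{4^ss!}$ for integers $s\ge0$.

For $\mathsf S$ we have $\beta=M+\frac12$, and the limit in (9) is
$$\prod_{j<K}\frac{j!\,(2j+2)!}{4^{j+1}(j+1)!}\cdot\frac{(2M+2j)!}{4^{M+j}(M+j)!\,(M+K+j)!}.$$
Here $\frac{j!(2j+2)!}{(j+1)!}=2(2j+1)!$ and $\sum_{j<K}(M+1+2j)=K(M+K)=K(r-K)$. So the limit is $2^{K-2K(r-K)}p_K(M)=2^{-K(2r-2K-1)}p_K(M)$ with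
$$p_K(M)=\prod_{j=0}^{K-1}\frac{(2j+1)!\,(2M+2j)!}{(M+j)!\,(M+K+j)!}.$$
Since $1-u^2\sim2\varepsilon$, $\lim(1-u^2)^{K(2r-2K-1)}\mathsf S_K=p_K(r-2K)$.

For $\mathsf O$ we have $\beta=M+1+\frac12$, and the limit in (10) is
$$\prod_{j<K}\frac{(2j)!}{4^j}\cdot\frac{(2M+2+2j)!}{4^{M+1+j}(M+1+j)!\,(M+K+j)!}=2^{-2K(r-K)+K}\,\tilde e_K(M),$$
$$\tilde e_K(M)=2^{-K}\prod_{j=0}^{K-1}\frac{(2j)!\,(2M+2+2j)!}{(M+1+j)!\,(M+K+j)!}.$$
Since $-2K(r-K)+K=-K(2r-2K-1)$, formulas (7) and (8) follow from the next lemma.

**Lemma 3.** For $M\ge0$, $p_K(M)=\prod_{1\le i\le j<M}\frac{i+j+2K}{i+j}$ and $\tilde e_K(M)=e_K(M)$.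

*Proof.* We use induction on $M$. At $M=0$, $p_K(0)=\prod_{j<K}\frac{(2j+1)!(2j)!}{j!\,(K+j)!}=1$, because numerator and denominator are both $\prod_{i<2K}i!$. Since $\frac{(2j+2)!}{(j+1)!}=\frac{2(2j+1)!}{j!}$, also $\tilde e_K(0)=p_K(0)=1$.

For the induction step we use
$$2^K\prod_{j=0}^{K-1}(2s+1+2j)=\frac{(2s+2K)!\,s!}{(s+K)!\,(2s)!},$$
which holds because $\prod_{j<K}(2s+1+2j)\prod_{j<K}(2s+2+2j)=\frac{(2s+2K)!}{(2s)!}$ and $\prod_{j<K}(2s+2+2j)=2^K\frac{(s+K)!}{s!}$. With $s=M-1$,
$$\frac{p_K(M)}{p_K(M-1)}=\prod_{j<K}\frac{(2M+2j)(2M+2j-1)}{(M+j)(M+K+j)}=2^K\prod_{j<K}\frac{2M-1+2j}{M+K+j}=\frac{(2M+2K-2)!\,(M-1)!}{(2M-2)!\,(M+2K-1)!}.$$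
This equals $\prod_{i=1}^{M-1}\frac{i+M-1+2K}{i+M-1}$, which is the contribution of $j=M-1$ to the claimed product. With $s=M$,
$$\frac{\tilde e_K(M)}{\tilde e_K(M-1)}=2^K\prod_{j<K}\frac{2M+1+2j}{M+K+j}=\frac{(2M+2K)!\,M!\,(M+K-1)!}{(M+K)!\,(2M)!\,(M+2K-1)!}=\frac{(2M+2K-1)!\,(M-1)!}{(2M-1)!\,(M+2K-1)!}.$$
This equals $\prod_{i=1}^M\frac{i+M-1+2K}{i+M-1}$, the contribution of $j=M$ to $e_K(M)$. $\square$

Proposition 2 is proved.

## Face monomials form a basis

**Lemma 4.** The face monomials form a basis of $R$.

This is a theorem of Jonsson–Welker; here we derive it from Facts 1 and 2. The point is that the inclusion of Lemma 1 cannot be strict, because a strict inclusion would cost at least one facet in the leading coefficient.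

*Proof.* Take $m=1$ in (5). Then $k_0=k$, $r=n$, $u^2=t$ and $H_1=\mathsf S_k$. Since $k(2n-2k-1)=D$, (7) gives
$$\lim_{t\to1}(1-t)^D\sum_e\dim R_e\,t^e=P(n,k)=F(1)=\#\mathcal T_{n,k}.$$
The monomials outside $\mathrm{in}(I)$ form a basis of $R$ and, by Lemma 1, are face monomials. Suppose there were a monomial $\mu\in\mathrm{in}(I)\setminus J_\Delta$. Its support lies in some facet $\sigma_0$. All products of $\mu$ with monomials in $\{x_e:e\in\sigma_0\}$ lie in $\mathrm{in}(I)$ and are face monomials, so they are missing from the basis. Since $|\sigma_0|=D$, for $0<t<1$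
$$\sum_e\dim R_e\,t^e\le\sum_{\sigma\in\Delta}\Big(\frac t{1-t}\Big)^{|\sigma|}-\frac{t^{\deg\mu}}{(1-t)^D}.$$
Multiply by $(1-t)^D$ and let $t\to1$. Since all facets have size $D$, the right side tends to $\#\mathcal T_{n,k}-1$, and the left side to $\#\mathcal T_{n,k}$. This is a contradiction, so $\mathrm{in}(I)=J_\Delta$. $\square$

By the equivariance of $\Phi$, rotation permutes this basis. So $\mathrm{tr}(c^r|R_e)$ is the number of face monomials of degree $e$ fixed by $G=\langle c^r\rangle$, the group of rotations of order $m$, and formula (2) holds for $H_m(t)=\sum_e\mathrm{tr}(c^r|R_e)t^e$.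

## Invariant facets and diameters

A nontrivial rotation that fixes an edge must swap its endpoints; its square then fixes a vertex, so it is the rotation by $\pi$, and the edge is a diameter. Hence all $G$-orbits of edges have size $m$, except that for $m$ even the orbits of diameters have size $m/2$.

**Odd $m$.** An invariant face $\sigma$ has $|\sigma|/m\le D/m$ orbits, with equality if and only if it is a facet. By (2),
$$\mathrm{Fix}_m=\lim_{t\to1}(1-t^m)^{D/m}H_m(t).$$

**Even $m$.** Let an invariant face $\sigma$ contain $A$ orbits of size $m$ and $B$ orbits of diameters. Diameters cross mutually, so $\frac m2B\le k$. From $|\sigma|=mA+\frac m2B$,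
$$A+B=\frac{|\sigma|+\frac m2B}m\le\frac{D+k}m,$$
with equality if and only if $\sigma$ is a facet with exactly $k$ diameters; then $B=\frac{2k}m$ and $A=\frac{D-k}m$. So
$$\lim_{t\to1}(1-t^m)^{\frac{D-k}m}(1-t^{m/2})^{\frac{2k}m}H_m(t)$$
counts the invariant facets with exactly $k$ diameters: each such facet contributes $1$, and all other faces contribute $0$ because $1-t^m$ and $1-t^{m/2}$ are comparable as $t\to1$.

An invariant facet with fewer than $k$ diameters would be invisible here. We now show that there is none. The tool is the description of $k$-triangulations by stars.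

**Definition ($k$-star, bisector).** A *$k$-star* is a set of edges $\{s_i,s_{i+k}\}$, $i\in\mathbb Z/(2k+1)$, on $2k+1$ vertices $s_0,\dots,s_{2k}$ in cyclic order. A *bisector* of a $k$-star is an edge through one of its vertices that separates its other $2k$ vertices into $k$ and $k$.

A $1$-star is a triangle. For $k=2$ it is a pentagram.

**Fact 3** (Pilaud–Santos, Discrete Comput. Geom. 41 (2009)). A $k$-triangulation $T$ of the $n$-gon contains exactly $n-2k$ $k$-stars. (Here, as usual, boundary edges are regarded as belonging to $T$.) Every pair of $k$-stars of $T$ has a unique common bisector. Every edge of length $>k$ not in $T$ is the common bisector of a unique pair of $k$-stars of $T$.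

*Example.* Let $n=6$, $k=2$, and let $T$ omit the diameter $\{3,6\}$. The star on the vertices $1,2,4,5,6$ has edges $14,25,46,15,26$, and the star on $1,2,3,4,5$ has edges $13,24,35,14,25$; all of them are in $T$. A star omitting any other vertex contains $36$: it has the five remaining vertices, and $3$ and $6$ are then at distance two in their cyclic order. So $T$ has $2=n-2k$ stars. The edge $36$ passes through the vertex $6$ of the first star and the vertex $3$ of the second, and in both cases it separates $\{1,2\}$ from $\{4,5\}$. It is the missing edge. The central symmetry exchanges the two stars, and $T$ contains $2=k$ diameters.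

**Lemma 5.** Every centrally symmetric $k$-triangulation $T$ ($n$ even) contains exactly $k$ diameters.

*Proof.* Write $-$ for the central symmetry. It permutes the $n-2k$ stars of $T$. No star satisfies $-S=S$, because a star has an odd number of vertices and $-$ fixes no vertex.

By Fact 3, sending an edge of length $>k$ not in $T$ to the pair of stars of which it is the common bisector is a well-defined map. It is injective, because each pair has only one common bisector. By Fact 1 the number of such missing edges is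
$$\binom n2-kn-k(n-2k-1)=\frac{(n-2k)(n-2k-1)}2=\binom{n-2k}2,$$
which is the number of pairs of stars. So the map is a bijection, and it commutes with $-$. Diameters have length $\frac n2>k$, and they are exactly the edges fixed by $-$. So missing diameters correspond to pairs of stars fixed by $-$. As no star is fixed, these are the pairs $\{S,-S\}$, and there are $\frac{n-2k}2$ of them. Hence exactly $\frac{n-2k}2$ of the $\frac n2$ diameters are missing, and $k$ are present. $\square$

For $m$ even, $n$ is even and $G$ contains the rotation by $\pi$, so Lemma 5 applies to every invariant facet. With $\eta=0$ for $m$ odd and $\eta=1$ for $m$ even we have shown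
$$\mathrm{Fix}_m=\lim_{t\to1}(1-t^m)^{\frac{D-\eta k}m}(1-t^{m/2})^{\frac{2\eta k}m}H_m(t).\tag{12}$$
For the square and $m=2$, (3) gives $\lim(1-t^2)^2(1-t)H_2=2$, as it should.

## Comparing pole orders

Let $\delta=\frac{D+\eta k}m$ be the total exponent in (12), and let $\delta_H$ be the exact order of growth of $H_m$ in $1/\varepsilon$, as given by (5) and (9)–(11). If $\delta>\delta_H$, then $\mathrm{Fix}_m=0$; if $\delta=\delta_H$, then $\mathrm{Fix}_m$ is a product of the constants in Proposition 2.

**Step 1: the difference $\delta-\delta_H$.** Use $L=2k+1=mg+h$ as before. With $n_0=2k_0+1$ and $n_{m/2}=2K$,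
$$k_0(2r-2k_0-1)=\tfrac12\big[n_0(2r-n_0)-2r+n_0\big],\qquad K(2r-2K+1)=\tfrac12\big[n_{m/2}(2r-n_{m/2})+n_{m/2}\big].$$
The blocks $\mathsf U_{n_\rho}$ contribute $n_\rho(2r-n_\rho)$ for each pair $\{\rho,-\rho\}$, that is, $\frac12n_\rho(2r-n_\rho)$ per class. Since $\sum_\rho n_\rho=L$,
$$\delta_H=\tfrac12\Big(2rL-\sum_\rho n_\rho^2\Big)-r+\tfrac12\big(n_0+\eta\,n_{m/2}\big).$$
On the other side $D=\frac{(L-1)(2n-L)}2$ and $k=\frac{L-1}2$ give $2\delta=2rL-\frac{L^2}m-2r+\frac Lm+\eta\frac{L-1}m$. Hence
$$2(\delta-\delta_H)=\Big(\sum_\rho n_\rho^2-\frac{L^2}m\Big)-\Big(n_0-\frac Lm\Big)+\eta\Big(\frac{L-1}m-n_{m/2}\Big).\tag{13}$$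
Here $\sum_\rho n_\rho^2=h(g+1)^2+(m-h)g^2=mg^2+2gh+h$ and $\frac{L^2}m=mg^2+2gh+\frac{h^2}m$, so the first bracket is $\frac{h(m-h)}m$.

**Step 2: odd $m$.** We find when (13) vanishes. Since $n_0=2k_0+1$ is odd, it is the odd one of $g,g+1$; and $mg+h=L$ is odd.

If $g$ is even, then $h$ is odd and $n_0=g+1$, so $n_0-\frac Lm=\frac{m-h}m$ and $2(\delta-\delta_H)=\frac{(h-1)(m-h)}m$. If $g$ is odd, then $h$ is even and $n_0=g$, so $n_0-\frac Lm=-\frac hm$ and $2(\delta-\delta_H)=\frac{h(m-h+1)}m$.

So $\delta\ge\delta_H$. Equality holds if and only if $h=1$ with $g$ even, or $h=0$. For $m\ge3$ the first condition means $m\mid k$: then $2k=mg$ with $g$ even, and conversely $k=ma$ gives $L=m\cdot2a+1$. The second means $m\mid2k+1$. For $m=1$ only $h=0$ occurs, and equality holds.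

**Step 3: even $m$.** Since $L$ is odd, $h$ is odd. Also $n_0$ is odd and $n_{m/2}$ is even, and both lie in $\{g,g+1\}$, so $n_0+n_{m/2}=2g+1$. Then (13) becomes
$$2(\delta-\delta_H)=\frac{h(m-h)}m+\frac{2L-1}m-(2g+1)=\frac{h(m-h)+2h-1-m}m=\frac{(h-1)(m-h+1)}m\ge0,$$
with equality if and only if $h=1$, that is, $m\mid2k$ (because $2k=mg+h-1$ with $0\le h-1<m$).

**Step 4: the values of $\mathrm{Fix}_m$.** We insert Proposition 2 into (5) and (12), with $u=t^{m/2}$, so $1-t^m=1-u^2$ and $1-t^{m/2}=1-u\sim\varepsilon$.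

* **(i)** If $m\nmid2k$ and $m\nmid2k+1$, then $\delta>\delta_H$ and $\mathrm{Fix}_m=0$. (For $m$ odd, $m\mid2k$ is the same as $m\mid k$.)
* **(ii)** If $m$ is odd and $k=ma$, then $k_0=a$. For $m\ge3$ we have $h=1$ and $n_0=2a+1$, so $n_\rho=2a$ for $\rho\ne0$. So $\mathrm{Fix}_m=P(r,a)\,Q(r,2a)^{\frac{m-1}2}$. For $m=1$ this reads $P(n,k)$.
* **(iii)** If $m$ is odd and $2k+1=m(2a+1)$, then $h=0$, all $n_\rho=2a+1$ and $k_0=a$. So $\mathrm{Fix}_m=P(r,a)\,Q(r,2a+1)^{\frac{m-1}2}$.
* **(iv)** If $m$ is even and $2k=mg$, then $h=1$: exactly one class has $n_\rho=g+1$. As $n_\rho=n_{-\rho}$, this class is $0$ or $m/2$. So $n_\rho=g$ for $0<\rho<\frac m2$, and $\{n_0,n_{m/2}\}=\{g,g+1\}$, hence $g\in\{2K,2K-1\}$. In (12) the second exponent is $\frac{2k}m=g$. Since $\delta=\delta_H$, the first exponent $\frac{D-k}m=\delta_H-g$ is the total order of the $\mathsf S$ and $\mathsf U$ factors plus $K(2r-2K+1)-g$. Therefore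
$$\mathrm{Fix}_m=Q(r,g)^{\frac m2-1}\,P(r,k_0)\,E,\tag{14}$$
$$E=\lim(1-u^2)^{K(2r-2K+1)-g}(1-u)^g\,\mathsf O_K=2^{K(2r-2K+1)-g}\cdot2^{-K(2r-2K-1)}e_K(r-2K)=2^{2K-g}e_K(r-2K).\tag{15}$$

## The polynomial $F$ at roots of unity

**Step 1: $F\in\mathbb Z_{\ge0}[q]$.** The purpose is to recognize $F$ as a specialized character. Let $N=n-2k-1$. If $N=0$, then $F=1$. Otherwise take the irreducible character of $Sp_{2N}$ with highest weight $\lambda=(k^N)$ and evaluate it at $q^\varrho=(q^N,\dots,q)$, where $\varrho=(N,\dots,1)$ is the Weyl vector. In Weyl's character formula the numerator becomes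
$$\sum_w\mathrm{sgn}(w)\,q^{(w\varrho,\lambda+\varrho)}=\prod_{\alpha>0}\big(q^{(\alpha,\lambda+\varrho)/2}-q^{-(\alpha,\lambda+\varrho)/2}\big)$$
by the denominator formula, and the denominator is the same with $\lambda=0$. The positive roots are $\epsilon_i\pm\epsilon_j$ $(i<j)$ and $2\epsilon_i$. On $\epsilon_i-\epsilon_j$ the weight $\lambda$ vanishes, so these factors cancel. If the coordinates of $\varrho$ are $a>b$ in the positions of $\epsilon_i+\epsilon_j$, we get the factor $q^{-k}\frac{[a+b+2k]_q}{[a+b]_q}$; the root $2\epsilon_i$ gives the same with $a=b$. There are $\frac{N(N+1)}2$ such factors, so the character equals $q^{-kN(N+1)/2}F(q)$. A character at this point is a sum of powers of $q$. So $F$ is a Laurent polynomial with coefficients in $\mathbb Z_{\ge0}$. As $F(0)=1$, it has no negative powers, and $F\in\mathbb Z_{\ge0}[q]$.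

Now let $m\mid n$, and let $\zeta$ be any primitive $m$-th root of unity. We show $F(\zeta)=\mathrm{Fix}_m$. For $m=1$, $F(1)=P(n,k)=\mathrm{Fix}_1$. From now on $m\ge2$; then $[s]_q$ vanishes at $\zeta$ if and only if $m\mid s$, and then to first order. All congruences are modulo $m$.

**Step 2: if $m\nmid2k$ and $m\nmid2k+1$, then $F(\zeta)=0$.** We compute the order of vanishing of $F$ at $\zeta$,
$$z=\#\{i\le j:i+j\equiv-2k\}-\#\{i\le j:i+j\equiv0\},\qquad1\le i\le j\le N .$$
Write $N=mM'+e$, $0\le e<m$. Then $-2k\equiv n-2k=N+1\equiv e+1$. The residue $\rho\in\{1,\dots,m\}$ occurs $M'+[\rho\le e]$ times among $1,\dots,N$, where $[\cdot]$ is $1$ or $0$ as the condition holds or not. The number of ordered pairs $(i,j)$ with $i+j\equiv\sigma$ is therefore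
$$M'^2m+2M'e+\#\{\rho,\tau\in[1,e]:\rho+\tau\equiv\sigma\}.$$
For $\sigma=e+1$ the last count is $e$: the sums lie in $[2,2e]$, and $2e<e+1+m$, so only $\rho+\tau=e+1$ occurs. For $\sigma=0$ only $\rho+\tau=m$ occurs, which gives $\max(0,2e-m+1)$. The difference of the ordered counts is
$$e-\max(0,2e-m+1)=\min(e,m-1-e).$$
The number of pairs $i\le j$ is half the sum of the ordered and the diagonal counts, so we also need the diagonal pairs $i=j$.

*Odd $m$.* The congruence $2\rho\equiv e+1$ has the solution $\frac{e+1}2\le e$ if $e$ is odd, and $\frac{e+1+m}2>e$ if $e$ is even; $2\rho\equiv0$ has the solution $\rho=m>e$. The diagonal difference is $[e\text{ odd}]$, so $z=\frac12\big(\min(e,m-1-e)+[e\text{ odd}]\big)$. This is $0$ only for $e=0$, which means $m\mid2k+1$, or $e=m-1$ (even), which means $m\mid2k$. Otherwise $z>0$.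

*Even $m$.* Then $N$ is odd, so $e$ is odd. The congruence $2\rho\equiv e+1$ has the solutions $\frac{e+1}2\le e$ and $\frac{e+1+m}2>e$; $2\rho\equiv0$ has the solutions $\frac m2$ and $m$. The diagonal difference is $1-[e\ge\frac m2]$, so $z=\frac12\big(\min(e,m-1-e)+1-[e\ge\frac m2]\big)$. This is $\frac{e+1}2>0$ if $e<\frac m2$, and $\frac{m-1-e}2$ otherwise. It is $0$ only for $e=m-1$, which means $m\mid2k$.

So $F(\zeta)=0=\mathrm{Fix}_m$ in case (i).

**Step 3: $m\mid2k$.** Write $2k=mg$ and $M=r-g\ge1$; then $N=mM-1$. We evaluate the product factor by factor. If $i+j\not\equiv0$, then $[i+j+2k]_q$ and $[i+j]_q$ have the same nonzero value at $\zeta$, and the factor tends to $1$. If $i+j\equiv0$, the factor tends to $\frac{i+j+2k}{i+j}$. Group the latter by residue classes.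

* Pairs $i=mi'$, $j=mj'$ with $1\le i'\le j'<M$ contribute $X=\prod_{1\le i\le j<M}\frac{i+j+g}{i+j}$.
* For each $0<\rho<\frac m2$, the pairs $\{m(i'-1)+\rho,\ mj'-\rho\}$ with $1\le i',j'\le M$ have sum $m(i'+j'-1)$ and contribute $\prod_{i',j'\le M}\frac{i'+j'-1+g}{i'+j'-1}=Q(r,g)$.
* For $m$ even, the pairs $m(i'-\frac12),\ m(j'-\frac12)$ with $1\le i'\le j'\le M$ contribute $Y=\prod_{1\le i\le j\le M}\frac{i+j-1+g}{i+j-1}$.

*Odd $m$.* Then $m\mid k$, $g=2a$ and $X=P(r,a)$, so $F(\zeta)=P(r,a)Q(r,2a)^{\frac{m-1}2}=\mathrm{Fix}_m$ by (ii).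

*Even $m$.* Here $F(\zeta)=Q(r,g)^{\frac m2-1}XY$. In view of (14) we must show $P(r,k_0)\,E=XY$.

If $g=2K$, then $n_{m/2}=g$, $n_0=g+1$ and $k_0=K$, so $P(r,k_0)=X$. By (15), $E=e_K(r-2K)=e_K(M)=Y$.

If $g=2K-1$, then $n_{m/2}=g+1$, $n_0=g$, $k_0=K-1$ and $r-2K=M-1$. Now
$$P(r,k_0)=\prod_{1\le i\le j\le M}\frac{i+j+g-1}{i+j},\qquad E=2e_K(M-1)=2\prod_{1\le i\le j<M}\frac{i+j+g}{i+j-1}.$$
Hence
$$\frac{XY}{P(r,k_0)}=\prod_{i\le j<M}\frac{i+j+g}{i+j}\prod_{i\le j\le M}\frac{i+j}{i+j-1}=\prod_{i\le j<M}\frac{i+j+g}{i+j-1}\cdot\prod_{i=1}^M\frac{i+M}{i+M-1}=E,$$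
because the last product telescopes to $\frac{2M}M=2$.

So $F(\zeta)=\mathrm{Fix}_m$ in case (iv), and $\mathrm{Fix}_m=Q(r,g)^{\frac m2-1}XY$, which is the form stated in Theorem B.

**Step 4: $m\ge3$ odd, $2k+1=mg$.** Write $g=2a+1$ and $M=r-g\ge0$; then $N=mM$. Now numerator and denominator factors have different residues, so we compare them as multisets. We have $i+j+2k=i+j-1+mg$. For every $\sigma$ the number of pairs $i\le j$ with $i+j\equiv\sigma$ is the same: there are $N^2/m$ ordered pairs, because $m\mid N$, and $M$ diagonal pairs, because $m$ is odd. Write $[s]_q=\frac{1-q^s}{1-q}$. The non-vanishing factors $1-\zeta^s$ of numerator and denominator cancel as multisets. The numbers of vanishing factors agree, and for $m\mid s$ we have $1-q^s\sim s(1-q/\zeta)$ as $q\to\zeta$. So $F(\zeta)$ is the quotient of the products of the integers $s\equiv0$.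

Write $i=m(i'-1)+\rho$ with $1\le\rho\le m$, $1\le i'\le M$, and likewise $j'$. Vanishing numerator factors have $i+j\equiv1$, so the classes are $\rho$ and $m+1-\rho$, and $i+j+2k=m(i'+j'-1+g)$. There are $\frac{m-1}2$ pairs of distinct classes and one self-paired class, $\rho=\frac{m+1}2$. Vanishing denominator factors come from the classes $\rho,m-\rho$ with $\rho<m$, which form $\frac{m-1}2$ pairs with integers $m(i'+j'-1)$, and from the class $\rho=m$ with itself, with integers $m(i'+j')$. A pair of distinct classes gives all $(i',j')\in[1,M]^2$; a self-paired class gives $i'\le j'$. Thus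
$$F(\zeta)=Q(r,g)^{\frac{m-1}2}\prod_{1\le i\le j\le M}\frac{i+j-1+g}{i+j}=Q(r,2a+1)^{\frac{m-1}2}\prod_{1\le i\le j<r-2a}\frac{i+j+2a}{i+j},$$
since $M=r-2a-1$. The last product is $P(r,a)$, so $F(\zeta)=\mathrm{Fix}_m$ by (iii).

**Step 5: end of the proofs of Theorems A and B.** For $d\in\mathbb Z$ let $m=n/\gcd(n,d)$. Then $c^d$ generates the subgroup of order $m$, so $\#\{T:c^dT=T\}=\mathrm{Fix}_m$, and $\omega^d$ is a primitive $m$-th root of unity. We have shown $F(\omega^d)=\mathrm{Fix}_m$ in all cases. This proves Theorem A. Theorem B consists of (i)–(iv), with $P(r,k_0)E=XY$ in case (iv); the existence criterion holds because all the products in it are positive. $\blacksquare$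

## Cyclic sieving for multisets of edges

For Theorem C we do not pass to the pole; we read the traces on $R_e$ directly. Let $S_\lambda V$ be the irreducible polynomial $GL(V)$-module with highest weight $\lambda$, whose character is the Schur polynomial $s_\lambda$.

*Example.* Let $n=4$, $k=1$, $e=1$. The only $\lambda$ is $(1,1)$, and $X_1(q)=q\,s_{(1,1)}(1,q,q^2,q^3)=q^2+q^3+2q^4+q^5+q^6$. The set $\mathcal M_1$ consists of the six edges of the square. Indeed $X_1(1)=6$, $X_1(-1)=2$ (the two diameters) and $X_1(\pm i)=0$.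

**Step 1: the decomposition $R_e\cong\bigoplus_\lambda S_\lambda V$, over $\lambda\vdash2e$ with at most $2k$ rows and all columns of even length.** First, $\Phi$ is a $GL(V)$-equivariant surjection $\mathrm{Sym}(\Lambda^2V)\to R$. By Littlewood's identity $\prod_{i<j}(1-x_ix_j)^{-1}=\sum_\lambda s_\lambda$, summed over $\lambda$ with all columns of even length, only such $\lambda$ occur in $R$, each at most once.

Second, by Cauchy's decomposition $B_{2e}=\bigoplus_{\lambda\vdash2e}S_\lambda W\otimes S_\lambda V$, and since $\dim W=2k$, only $\lambda$ with at most $2k$ rows occur in $R_e\subset B_{2e}$.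

Third, all these $\lambda$ do occur. Let $\lambda\vdash2e$ have $b_i$ columns of length $2i$ for $1\le i\le k$, and no others. Consider
$$\prod_{i=1}^k\mathrm{Pf}\big((y_{ab})_{a,b\le2i}\big)^{b_i},$$
which has degree $\sum_iib_i=e$ in the $y$'s, so it lies in $R_e$. An upper triangular $\gamma\in GL(V)$ preserves the span of the first $2i$ basis vectors and multiplies $\mathrm{Pf}\big((y_{ab})_{a,b\le2i}\big)$ by the determinant of its upper left $2i\times2i$ block. So the product is a highest weight vector of weight $\lambda$, provided it is nonzero. It is nonzero: $R\subset B$ is a domain, and since $2i\le2k$ the $a_{pj}$ can be chosen so that $(y_{ab})_{a,b\le2i}$ is an invertible skew-symmetric matrix.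

**Step 2: traces.** The eigenvalues of $c$ on $V$ are $e^{\pi\mathrm i(2j+1)/n}$, $0\le j<n$, where $\mathrm i=\sqrt{-1}$. For $q=e^{2\pi\mathrm id/n}$ those of $c^d$ are $e^{\pi\mathrm id/n}q^j$. Since $s_\lambda$ is homogeneous of degree $2e$,
$$\mathrm{tr}(c^d|R_e)=\sum_\lambda\big(e^{\pi\mathrm id/n}\big)^{2e}s_\lambda(1,q,\dots,q^{n-1})=q^e\sum_\lambda s_\lambda(1,q,\dots,q^{n-1})=X_e(q).$$
The elements of $\mathcal M_e$ are the face monomials of degree $e$. By Lemma 4 they form a basis of $R_e$, and $c$ permutes it by rotation. So this trace is the number of elements of $\mathcal M_e$ fixed by $c^d$, which proves the claim for $\omega=e^{2\pi\mathrm i/n}$. Any other primitive $n$-th root of unity is $\omega=e^{2\pi\mathrm iv/n}$ with $\gcd(v,n)=1$. Then $X_e(\omega^d)$ is the number of elements fixed by $c^{vd}$, which is the number fixed by $c^d$, since $c^{vd}$ and $c^d$ generate the same subgroup of $C$. $\blacksquare$
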